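\title{A strict hierarchy of equalities modulo the nonstationary ideal in generalized Baire spaces}

\begin{abstract}
Let $\kappa$ be an uncountable cardinal with $\kappa^{<\kappa}=\kappa$. For a regular $\gamma<\kappa$ and a cardinal $2\le n\le\kappa$, let $E^n_\gamma$ be the equivalence relation on $n^\kappa$ of agreeing at all points of cofinality $\gamma$ of some club. We show that it is consistent relative to ZFC alone, with $\kappa=\omega_2$, that each relation in the chain $E^2_\gamma,\ E^\kappa_\gamma,\ E^2_\lambda$ is continuously reducible to the next one and not conversely, for all regular $\gamma<\lambda<\kappa$. This answers a question of Asper\'o, Hyttinen, Kulikov and Moreno. The same forcing works for every successor $\kappa=\mu^+>\omega_1$ with $\mu^{<\mu}=\mu$ and $2^\mu=\mu^+$ and for every strongly inaccessible $\kappa$, and the non-reductions hold for $\kappa$-Borel maps.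
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, $\kappa$ is an uncountable cardinal with $\kappa^{<\kappa}=\kappa$; in particular $\kappa$ is regular. For a cardinal $n$ with $2\le n\le\kappa$, the space $n^\kappa$ of all functions $\kappa\to n$ carries the \emph{bounded topology}, whose basic open sets are $N_p=\{\eta\in n^\kappa: p\subseteq\eta\}$ for $p\in n^{<\kappa}$. The \emph{$\kappa$-Borel} sets are generated from the basic open sets by complements and unions of length at most $\kappa$, and a function is $\kappa$-Borel if preimages of open sets are $\kappa$-Borel. There are only $\kappa^{<\kappa}=\kappa$ basic open sets, so open sets are $\kappa$-Borel and continuous functions are $\kappa$-Borel. For equivalence relations $E_1$, $E_2$ on such spaces $X_1$, $X_2$, a \emph{reduction} of $E_1$ to $E_2$ is a function $f:X_1\to X_2$ with $\eta\,E_1\,\xi\iff f(\eta)\,E_2\,f(\xi)$ for all $\eta,\xi\in X_1$. We write $E_1\le_cE_2$ if there is a continuous reduction, $E_1\le_BE_2$ if there is a $\kappa$-Borel one, and $E_1\lneq_cE_2$ if $E_1\le_cE_2$ and $E_2\not\le_cE_1$. Both $\le_c$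 and $\le_B$ are transitive, and $\le_c$ implies $\le_B$.

A \emph{club} in a limit ordinal $y$ is a closed unbounded subset of $y$; a club without qualification is a club in $\kappa$. A set is \emph{stationary} if it meets every club. The intersection of fewer than $\kappa$ clubs is a club, so the union of fewer than $\kappa$ nonstationary sets is nonstationary. Let $\mathrm{Reg}$ be the set of infinite regular cardinals below $\kappa$. For $\gamma\in\mathrm{Reg}$ and $\eta,\xi\in\kappa^\kappa$ put
\[
S_\gamma=\{\alpha<\kappa:\operatorname{cf}\alpha=\gamma\},\qquad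
\Delta_\gamma(\eta,\xi)=\{\alpha\in S_\gamma:\eta(\alpha)\ne\xi(\alpha)\}.
\]
The relation $E^n_\gamma$ on $n^\kappa$ holds between $\eta$ and $\xi$ if $\Delta_\gamma(\eta,\xi)$ is nonstationary, that is, if $\eta$ and $\xi$ agree on $C\cap S_\gamma$ for some club $C$. So $E^n_\gamma$ compares two colorings of $\kappa$ in $n$ colors at almost all points of cofinality $\gamma$.

These relations have two parameters, and one can ask how each affects the complexity. For the number of colors, the inclusion $n^\kappa\subseteq m^\kappa$ gives $E^n_\gamma\le_cE^m_\gamma$ whenever $n\le m$. For the cofinality there is no such trivial map, since $S_\gamma$ and $S_\lambda$ are disjoint for $\gamma\ne\lambda$: a reduction of $E^m_\gamma$ to $E^n_\lambda$ has to move information from points of cofinality $\gamma$ to points of cofinality $\lambda$. A point $\alpha\in S_\lambda$ can try to read this information from $\eta\restriction\alpha$. If $\gamma<\lambda$, this is plausible, because $S_\gamma\cap\alpha$ meets every club in $\alpha$: such a club has a subclub of order type $\lambda$, whose $\gamma$-th element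 has cofinality $\gamma$. If $\gamma\ge\lambda$, then $\alpha$ has a club disjoint from $S_\gamma$: take a continuous cofinal sequence of length $\lambda$ whose terms with non-limit index are successor ordinals. So one expects that information can flow from smaller to larger cofinality and need not flow otherwise, and that the pairs $(\gamma,n)$ can be ordered by reducibility lexicographically and strictly.

It is known to be consistent, relative to large cardinals, that for $\kappa=\lambda^{++}$ one has $E^2_\lambda\le_cE^\kappa_\lambda\le_cE^2_{\lambda^+}\le_cE^\kappa_{\lambda^+}$; for $\lambda=\omega$ this reads $E^2_\omega\le_cE^{\omega_2}_\omega\le_cE^2_{\omega_1}\le_cE^{\omega_2}_{\omega_1}$. The following question is posed in \cite{AHKM}.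

\begin{quote}
Is it consistent, possibly relative to large cardinals, that there is a cardinal $\kappa>\omega_1$ with $\kappa^{<\kappa}=\kappa$ such that $E^2_\gamma\lneq_cE^\kappa_\gamma\lneq_cE^2_\lambda$ for all regular $\gamma<\lambda<\kappa$?
\end{quote}

The requirement $\kappa>\omega_1$ says that there are at least two regular cardinals below $\kappa$. We show that the answer is yes and that no large cardinals are needed. Our hypothesis on $\kappa$ is the following.

\medskip
\noindent\textbf{(H)}\quad $\kappa>\omega_1$, and either $\kappa=\mu^+$ with $\mu^{<\mu}=\mu$ and $2^\mu=\mu^+$, or $\kappa$ is strongly inaccessible.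
\medskip

In both cases $\kappa^{<\kappa}=\kappa$; in the first, $\kappa^{<\kappa}=(2^\mu)^\mu=\mu^+$.

\begin{theorem}\label{thm:main}
Assume \textup{(H)}, and let $\theta$ be an infinite cardinal with $\theta^\kappa=\theta$, for example $\theta=2^\kappa$. There is a $\kappa^+$-c.c.\ forcing $P$ which adds no new sequences of length less than $\kappa$, and so preserves cardinals, cofinalities and \textup{(H)}, such that in $V^P$ we have $2^\kappa=\theta$ and:
\begin{itemize}
\item[\textup{(1)}] $E^\kappa_\gamma\le_cE^2_\lambda$ for all $\gamma<\lambda$ in $\mathrm{Reg}$;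
\item[\textup{(2)}] $E^m_\lambda\not\le_BE^n_\lambda$ for all $\lambda\in\mathrm{Reg}$ and all cardinals $2\le n<m\le\kappa$ such that $n$ is finite or $n^+<\kappa$; in particular $E^\kappa_\lambda\not\le_BE^2_\lambda$;
\item[\textup{(3)}] $E^2_\lambda\not\le_BE^\kappa_\gamma$ for all $\gamma<\lambda$ in $\mathrm{Reg}$.
\end{itemize}
\end{theorem}

\begin{corollary}\label{cor:answer}
In $V^P$, $E^2_\gamma\lneq_cE^\kappa_\gamma\lneq_cE^2_\lambda$ for all regular $\gamma<\lambda<\kappa$. This statement, with $\kappa=\omega_2$ and $\kappa^{<\kappa}=\kappa$, is consistent relative to ZFC.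
\end{corollary}

\begin{proof}
The first reduction is the inclusion and the second is (1); the converse reductions fail by (2) and (3). In $L$ the generalized continuum hypothesis holds, so $\omega_1^{\omega}=\omega_1$ and $2^{\omega_1}=\omega_2$, which is (H) for $\kappa=\omega_2$.
\end{proof}

For $\kappa=\omega_2$, part (2) with $\lambda=\omega_1$ makes also the last step of the chain $E^2_\omega\le_cE^{\omega_2}_\omega\le_cE^2_{\omega_1}\le_cE^{\omega_2}_{\omega_1}$ strict. In general the theorem gives the lexicographic order, with one exception.

\begin{corollary}\label{cor:lex}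
In $V^P$, let $\gamma,\gamma'\in\mathrm{Reg}$ and let $2\le n,n'\le\kappa$ be cardinals. If $\kappa=\mu^+$, exclude the case $\gamma=\gamma'$, $n=\kappa$, $n'=\mu$. Then
\[
E^n_\gamma\le_cE^{n'}_{\gamma'}\iff E^n_\gamma\le_BE^{n'}_{\gamma'}\iff\gamma<\gamma'\ \text{ or }\ (\gamma=\gamma'\text{ and }n\le n').
\]
\end{corollary}

\begin{proof}
If $\gamma<\gamma'$, then $E^n_\gamma\le_cE^\kappa_\gamma\le_cE^2_{\gamma'}\le_cE^{n'}_{\gamma'}$ by inclusions and (1). If $\gamma=\gamma'$ and $n\le n'$, use the inclusion. Let $\gamma=\gamma'$ and $n'<n$. If $\kappa$ is inaccessible, then $(n')^+<\kappa$. If $\kappa=\mu^+$, then $n'\le\mu$, and $n'=\mu$ would force $n=\kappa$, which is the excluded case; so $n'<\mu$, and $n'$ is finite or $(n')^+\le\mu<\kappa$. Thus (2) applies. If $\gamma>\gamma'$, then $E^n_\gamma\le_BE^{n'}_{\gamma'}$ would give $E^2_\gamma\le_BE^\kappa_{\gamma'}$ by inclusions, contradicting (3).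
\end{proof}

The excluded case is not decided by our argument (Example~\ref{ex:pointwise} shows where it breaks down), and it plays no role in the question.

Section~\ref{sec:ideas} isolates the mechanism that produces reductions and the mechanism that destroys them, and explains why they interfere. Sections~\ref{sec:prelim} and~\ref{sec:ladders} contain the preliminaries, Section~\ref{sec:forcing} the forcing, and Section~\ref{sec:preservation} the central preservation result. Sections~\ref{sec:tasks} and~\ref{sec:end} finish the proof.

\medskip
\noindent\emph{Notation.} For $\lambda\in\mathrm{Reg}$, $S_{<\lambda}$ is the union of the $S_\gamma$ with $\gamma\in\mathrm{Reg}$, $\gamma<\lambda$. For $C\subseteq\kappa$, $\operatorname{acc}(C)$ is the set of limit ordinals $y<\kappa$ with $\sup(C\cap y)=y$; if $C$ is a club, then $\operatorname{acc}(C)$ is a club contained in $C$. We put $\sup\emptyset=0$. The constant function on $\kappa$ with value $k$ is $\bar k$. The poset $\mathbb A=2^{<\kappa}$, ordered by reverse inclusion, adds a generic function $G\in2^\kappa$; it is ${<}\kappa$-closed, meaning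 that descending sequences of length less than $\kappa$ have lower bounds.

\section{Creating and destroying reductions}\label{sec:ideas}

\subsection{Reading the past along a ladder}

To reduce $E^\kappa_\gamma$ to $E^2_\lambda$ for $\gamma<\lambda$, each $\alpha\in S_\lambda$ must output one bit. We give $\alpha$ a guess $h_\alpha\in\kappa^\alpha$ and a set $X_\alpha\subseteq\alpha$ of test points, and let the bit say whether $\eta$ agrees with the guess on a tail of the test points of cofinality $\gamma$. Equivalent functions must get the same bit almost everywhere, so a tail of $X_\alpha$ should lie in any given club. Inequivalent functions must often get different bits, so the guess should often be right about one of them while the test points see their difference. Given $\vec X=\langle X_\alpha:\alpha<\kappa\rangle$ with $X_\alpha\subseteq\alpha$, and $C\subseteq\kappa$, let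
\[
\mathrm{Good}(C)=\{\alpha<\kappa: X_\alpha=\emptyset\ \text{ or }\ \sup(X_\alpha\setminus C)<\alpha\}.
\]

\begin{lemma}\label{lem:criterion}
Let $\gamma<\lambda$ be in $\mathrm{Reg}$, and let $X_\alpha\subseteq\alpha$ and $h_\alpha\in\kappa^\alpha$ for $\alpha<\kappa$. Suppose that
\begin{itemize}
\item[\textup{(a)}] $\mathrm{Good}(C)$ contains a club for every club $C$;
\item[\textup{(b)}] for every $\eta\in\kappa^\kappa$, every stationary $E\subseteq S_\gamma$ and every club $C$ there is $z\in C\cap S_\lambda$ with $h_z=\eta\restriction z$ and $X_z\cap E$ unbounded in $z$.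
\end{itemize}
Then $E^\kappa_\gamma\le_cE^2_\lambda$.
\end{lemma}

\begin{proof}
Define $F:\kappa^\kappa\to2^\kappa$ by $F(\eta)(\alpha)=1$ if $\alpha\in S_\lambda$ and there is $\beta<\alpha$ with $\eta(x)=h_\alpha(x)$ for all $x\in(X_\alpha\cap S_\gamma)\setminus\beta$, and $F(\eta)(\alpha)=0$ otherwise. Since $F(\eta)\restriction\alpha$ depends only on $\eta\restriction\alpha$, the map $F$ is continuous.

Suppose $\eta$ and $\xi$ agree on $C\cap S_\gamma$ with $C$ a club, and let $\alpha\in\mathrm{Good}(C)\cap S_\lambda$. There is $\beta<\alpha$ with $X_\alpha\setminus\beta\subseteq C$, so $\eta$ and $\xi$ agree on $(X_\alpha\cap S_\gamma)\setminus\beta$. Hence $\eta$ agrees with $h_\alpha$ on a tail of $X_\alpha\cap S_\gamma$ if and only if $\xi$ does, and $F(\eta)(\alpha)=F(\xi)(\alpha)$. By (a), $F(\eta)\,E^2_\lambda\,F(\xi)$.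

Suppose $E=\Delta_\gamma(\eta,\xi)$ is stationary. By (b), stationarily many $z\in S_\lambda$ have $h_z=\eta\restriction z$ and $X_z\cap E$ unbounded in $z$. For such $z$ we have $F(\eta)(z)=1$, while $\xi(x)\ne\eta(x)=h_z(x)$ for unboundedly many $x\in X_z\cap S_\gamma$, so $F(\xi)(z)=0$. Thus $\Delta_\lambda(F(\eta),F(\xi))$ is stationary.
\end{proof}

We add the sequence $\langle(X_\alpha,h_\alpha):\alpha<\kappa\rangle$ generically, which is the source of (b), and then shoot a club through $\mathrm{Good}(C)$ for each club $C$ that appears, which gives (a). One sequence serves all pairs $\gamma<\lambda$.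

\subsection{Destroying one reduction}

A $\kappa$-Borel function $f$ has a code, a subset of $\kappa$, from which it can be evaluated in every forcing extension with the same result (Section~\ref{sec:prelim}). To make sure that $f$ is not a reduction, we add a generic point and then decide, after looking at its image, whether the point becomes equivalent to a constant function.

\begin{example}\label{ex:onestep}
Let $\kappa=\omega_2$ satisfy (H), and let $f:\kappa^\kappa\to\kappa^\kappa$ be given by a code. We find an extension in which $f$ does not reduce $E^2_{\omega_1}$ to $E^\kappa_\omega$. Let $G$ be $\mathbb A$-generic, and in $W=V[G]$ put $K=\Delta_{\omega_1}(G,\bar0)$ and $B=\Delta_\omega(f(G),f(\bar0))$.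

The set $K$ is stationary in $W$. If $s$ forces that $\dot C$ is a club, build an increasing sequence $\langle s_\xi:\xi<\omega_1\rangle$ extending $s$ such that $s_{\xi+1}$ forces a point of $[\operatorname{dom}s_\xi,\operatorname{dom}s_{\xi+1})$ into $\dot C$. The union $s'$ has a domain $z$ of cofinality $\omega_1$, and $s'\cup\{(z,1)\}$ forces $z\in\dot C\cap\dot K$. So if $B$ is nonstationary in $W$, then $f$ is not a reduction in $W$.

Suppose $B$ is stationary in $W$. Force over $W$ with the poset $\mathbb S$ of closed bounded sets $c\subseteq\kappa\setminus K$, ordered by end-extension. It adds a club disjoint from $K$, so $G$ becomes equivalent to $\bar0$. It keeps $B$ stationary. Indeed, let $c^*$ force that $\dot D$ is a club. Take an elementary submodel $M$ of some large $H(\chi)$ containing all these objects with $z=M\cap\kappa\in B$, and let $z_n\nearrow z$. Inside $M$ choose $c^*=c_0\ge c_1\ge\cdots$ such that $c_{n+1}$ forces a point of $[z_n,\max c_{n+1})$ into $\dot D$. Then $\bigcup_nc_n\cup\{z\}$ is a condition because $z\notin K$, and it forces $z\in\dot D$. So $f$ is not a reduction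 in the extension.

Finally, the two-step forcing $\mathbb A*\dot{\mathbb S}$ adds no new sequences of length less than $\kappa$, since the pairs $(g,c)$ with $\operatorname{dom}g=\max c+1$ form a dense subset which is ${<}\kappa$-closed: at a limit height $z$, put $g(z)=0$ and add $z$ to $c$.
\end{example}

The last paragraph is the reason for killing a subset of a \emph{generic} set. Seen from $W$, the poset $\mathbb S$ destroys a stationary set. Seen from any model in which $G$ has not yet been added, it is harmless, because the value $G(z)$ can be chosen together with the decision to put $z$ into the club.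

\subsection{Fewer colors}

For part (2) the sets $K$ and $B$ lie in the same $S_\lambda$, and $B$ may be contained in $K$, in which case killing $K$ proves nothing. The pigeonhole principle has to enter, and it is best seen first for the simplest maps.

\begin{example}\label{ex:pointwise}
Let $\sigma_\alpha:3\to2$ for $\alpha<\kappa$ and $f(\eta)(\alpha)=\sigma_\alpha(\eta(\alpha))$. Then $f$ does not reduce $E^3_\lambda$ to $E^2_\lambda$. For each $\alpha$ two of the three colors collide, so $S_\lambda$ is the union of the sets $T_{kl}=\{\alpha\in S_\lambda:f(\bar k)(\alpha)=f(\bar l)(\alpha)\}$, $k<l<3$, and one of them, $T=T_{kl}$, is stationary. The function $\xi$ that is $l$ on $T$ and $k$ elsewhere is not equivalent to $\bar k$, but $f(\xi)$ and $f(\bar k)$ are equal. The same argument works for $\nu$ colors against $n<\nu$ colors as long as $\nu<\kappa$. It breaks down for $\kappa=\mu^+$ colors against $\mu$ colors: if $\sigma_\alpha:\kappa\to\mu$ is injective on $\alpha$, then every $T_{kl}$ is bounded.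
\end{example}

For a general $f$ the value $f(\xi)(\alpha)$ depends on more than $\xi(\alpha)$. We replace $T$ by $T\cap Y$ for a generic set $Y$ and walk from $\bar k$ to $\bar l$ in three steps, each of which changes the function on a subset of $Y$ or of its complement. Given $k\ne l$, $T\subseteq S_\lambda$ and $Y\subseteq\kappa$, define $\xi_0,\dots,\xi_3$ by their values on three regions:
\begin{equation}\label{eq:walk}
\begin{array}{c|ccc}
 & T\cap Y & Y\setminus T & \kappa\setminus Y\\ \hline
\xi_0=\bar k & k & k & k\\
\xi_1 & l & k & k\\
\xi_2 & l & l & k\\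
\xi_3=\bar l & l & l & l
\end{array}
\end{equation}
For a function $f$ into $\kappa^\kappa$ defined at these four points and $s\in\{1,2,3\}$, put
\begin{equation}\label{eq:KB}
K^s=\Delta_\lambda(\xi_{s-1},\xi_s),\qquad B^s=\Delta_\lambda(f(\xi_{s-1}),f(\xi_s))\setminus K^s .
\end{equation}
Thus $K^1=T\cap Y$, $K^2=(S_\lambda\cap Y)\setminus T$ and $K^3=S_\lambda\setminus Y$ partition $S_\lambda$.

\begin{lemma}\label{lem:detour}
If $f(\bar k)$ and $f(\bar l)$ agree on $T$, then $\Delta_\lambda(f(\xi_0),f(\xi_1))\subseteq B^1\cup B^2\cup B^3$.
\end{lemma}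

\begin{proof}
Let $\alpha\in S_\lambda\setminus(B^1\cup B^2\cup B^3)$. If $\alpha\notin K^1$, then $f(\xi_0)(\alpha)=f(\xi_1)(\alpha)$ because $\alpha\notin B^1$. If $\alpha\in K^1$, then $\alpha\notin K^2\cup K^3$, so $\alpha\notin B^2\cup B^3$ gives $f(\xi_1)(\alpha)=f(\xi_2)(\alpha)=f(\xi_3)(\alpha)$, and $f(\xi_3)(\alpha)=f(\xi_0)(\alpha)$ because $\alpha\in T$.
\end{proof}

So there is a dichotomy as in Example~\ref{ex:onestep}. If some $B^s$ is large, kill $K^s$ and keep $B^s$, which is disjoint from it. If all three are small, then $f(\xi_0)$ and $f(\xi_1)$ are equivalent while $\xi_0$ and $\xi_1$ differ on the large set $T\cap Y$.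

\subsection{The interference}

We must treat all codes in one forcing, and the set that was declared large at stage $i$ has to remain stationary to the end. The later killings of sets $K_j$, $j>i$, are harmless for the reason given after Example~\ref{ex:onestep}. The clubs through the sets $\mathrm{Good}(C_j)$ are not harmless. At stage $i$ the sequence $\vec X$ is already fixed, and a point $z$ with $X_z\ne\emptyset$ may enter the club through $\mathrm{Good}(C_j)$ only if a tail of $X_z$ has been forced into $C_j$, a club that does not exist yet. To take a limit at $z$ we therefore have to build a descending sequence of conditions that visits a tail of $X_z$; visiting $x\in X_z$ means taking a limit at $x$, which requires visiting a tail of $X_x$, and so on. This recursion defines a set $\mathrm{Th}(C)\subseteq C$ of accessible points, and ``large'' will mean ``meets $\mathrm{Th}(C)$ for every club $C$''. Sets that are small in this sense become nonstationary (Lemma~\ref{lem:doomed}); large sets disjoint from the set being killed remain stationary (Proposition~\ref{prop:preserve}).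

\section{Borel codes and forcing facts}\label{sec:prelim}

\subsection{Codes}

A \emph{Borel code} is a pair $(T,l)$, where $T\subseteq\kappa^{<\omega}$ is a nonempty tree without infinite branches and $l$ maps the terminal nodes of $T$ to $\kappa^{<\kappa}$. Define $A_t\subseteq\kappa^\kappa$ for $t\in T$ by recursion: if $t$ is terminal, $x\in A_t$ iff $l(t)\subseteq x$; otherwise $x\in A_t$ iff $x\notin A_s$ for some immediate successor $s$ of $t$. The coded set is $A_\emptyset$. A single node codes a basic open set. Placing up to $\kappa$ codes above a new root codes the union of the complements of the coded sets; with one code this gives complements, hence the empty set, and applying it to complements gives unions. So every $\kappa$-Borel subset of $\kappa^\kappa$ has a code.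

A \emph{function code} is a family $a$ of Borel codes indexed by $\kappa\times\kappa$, coding sets $A_{\alpha\beta}$. It defines a total function $f_a:\kappa^\kappa\to\kappa^\kappa$: $f_a(x)(\alpha)$ is the least $\beta$ with $x\in A_{\alpha\beta}$, and $0$ if there is none. Every $\kappa$-Borel map $f:m^\kappa\to n^\kappa$ is the restriction of some $f_a$. Indeed, the traces on $m^\kappa$ of $\kappa$-Borel subsets of $\kappa^\kappa$ include the basic open sets of $m^\kappa$ and are closed under complements and unions of length at most $\kappa$, so the $\kappa$-Borel set $\{x\in m^\kappa:f(x)(\alpha)=\beta\}$ is the trace of a coded set $A_{\alpha\beta}$.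

Let $M\subseteq N$ be transitive models of ZFC with the same ordinals and the same $\kappa^{<\kappa}$. A tree in $M$ has either an infinite branch in $M$ or a rank function in $M$, so an element of $M$ is a function code in $M$ iff it is one in $N$. For $x\in M$, the set $\{t\in T:x\in A_t\}$ is the unique solution of the recursion above, so it is the same in $M$ and $N$; hence so is $f_a(x)$. All models below have the same $\kappa^{<\kappa}$, and we fix in $V$ a bijection between $\kappa$ and $\kappa^{<\kappa}$, by means of which function codes are regarded as subsets of $\kappa$.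

\subsection{Forcing}

We write $q\le p$ if $q$ is stronger than $p$, and $\Vdash\varphi$ if every condition forces $\varphi$. We use the following textbook facts.
\begin{itemize}
\item \emph{Maximum principle.} If $\Vdash\exists y\,\varphi(y)$, then $\Vdash\varphi(\dot y)$ for some name $\dot y$.
\item \emph{Nice names.} Every subset of $\kappa$ in $V[\mathbf G]$ has a name $\bigcup_{\alpha<\kappa}\{\check\alpha\}\times A_\alpha$ with each $A_\alpha$ an antichain.
\item \emph{Product lemma.} A filter on $Q\times Q'$ is generic over $V$ iff it has the form $H\times H'$ with $H$ being $Q$-generic over $V$ and $H'$ being $Q'$-generic over $V[H]$.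
\item \emph{Dense subsets.} If $P'$ is dense in $P$, then $\mathbf G\mapsto\mathbf G\cap P'$ is a bijection between $P$-generic and $P'$-generic filters, whose inverse is upward closure in $P$.
\item \emph{$\Delta$-systems.} If $\kappa^{<\kappa}=\kappa$, then among any $\kappa^+$ sets of size less than $\kappa$ there are $\kappa^+$ many whose pairwise intersections are one fixed set.
\item \emph{Preservation.} A $\kappa^+$-c.c.\ forcing that adds no new sequences of ordinals of length less than $\kappa$ preserves all cardinals and cofinalities.
\end{itemize}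

A map $\pi:P'\to Q$ between posets is a \emph{projection} if it is order preserving and has the \emph{lifting property}: for $p\in P'$ and $s\le\pi(p)$ there is $q\le p$ with $\pi(q)\le s$.

\begin{lemma}\label{lem:proj}
Let $\pi:P'\to Q$ be a projection in $V$.
\begin{itemize}
\item[\textup{(a)}] If $J$ is $P'$-generic over $V$, then the upward closure $H$ of $\pi[J]$ is $Q$-generic over $V$. Moreover $J$ is contained in $R=\pi^{-1}[H]\in V[H]$, ordered as $P'$, the filter $J$ is $R$-generic over $V[H]$, and $V[H][J]=V[J]$.
\item[\textup{(b)}] If $H$ is $Q$-generic over $V$, $R=\pi^{-1}[H]$, and $J$ is $R$-generic over $V[H]$, then $J$ is $P'$-generic over $V$.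
\end{itemize}
\end{lemma}

\begin{proof}
(a) $H$ is a filter since $\pi$ is order preserving. If $D\in V$ is open dense in $Q$, then $\pi^{-1}[D]$ is dense in $P'$ by lifting, so $H$ meets $D$. As $H\in V[J]$, we have $V[H][J]=V[J]$. Let $D\in V[H]$ be dense in $R$, with name $\dot D$, and choose $p\in J$ such that $\pi(p)$ forces that $\dot D$ is a dense subset of $\pi^{-1}[\dot H]$. Let $E$ be the set of $q'\in P'$ for which there is $q\ge q'$ with $\pi(q')\Vdash q\in\dot D$. We claim that $E$ is dense below $p$. Let $p'\le p$. Then $\pi(p')$ forces $p'\in\pi^{-1}[\dot H]$, so there are $q\le p'$ and $s\le\pi(p')$ with $s\Vdash q\in\dot D$. Since $s$ forces $\pi(q)\in\dot H$, it is compatible with $\pi(q)$, and we may assume $s\le\pi(q)$. Lifting gives $q'\le q$ with $\pi(q')\le s$, and $q'\in E$. So some $q'\in J$ is in $E$, with witness $q$; then $q\in J$, and $q\in D$ because $\pi(q')\in H$.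

(b) $R$ is upward closed in $P'$, so $J$ is a filter on $P'$. Let $D\in V$ be open dense in $P'$ and $p\in R$. The set $\{\pi(q):q\le p,\ q\in D\}$ is dense below $\pi(p)\in H$: lift $s\le\pi(p)$ to an extension of $p$ and extend further into $D$. So it meets $H$, that is, some $q\in D\cap R$ is below $p$. Thus $D\cap R\in V[H]$ is dense in $R$ and meets $J$.
\end{proof}

\section{Ladder systems and their ideals}\label{sec:ladders}

\begin{definition}\label{def:ladder}
A \emph{ladder system} is a function $x$ whose domain is an ordinal at most $\kappa$, with $x(\alpha)=(X_\alpha,h_\alpha)$, $X_\alpha\subseteq\alpha$, $h_\alpha\in\kappa^\alpha$, such that the following hold for all $\alpha\in\operatorname{dom}x$. Call $\alpha$ \emph{active} if $X_\alpha\ne\emptyset$ and \emph{inactive} otherwise.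
\begin{itemize}
\item[(L1)] If $\alpha$ is active, then $\operatorname{cf}\alpha>\omega$, $X_\alpha$ is a club in $\alpha$ of order type $\operatorname{cf}\alpha$, $X_\alpha\subseteq S_{<\operatorname{cf}\alpha}$, and all points of $\operatorname{acc}(X_\alpha)\cap\alpha$ are inactive.
\item[(L2)] If $\operatorname{cf}\alpha>\omega$, then there is a club in $\alpha$ consisting of inactive points.
\end{itemize}
\end{definition}

Both clauses depend only on $x\restriction(\alpha+1)$, so the union of a chain of ladder systems is a ladder system. Successor ordinals and ordinals of cofinality $\omega$ are inactive. Inactive points belong to $\mathrm{Good}(C)$ for every $C$, so they are the heights at which limits of conditions can be taken at no cost; (L1) and (L2) provide every point of uncountable cofinality with a route whose limit stages are inactive.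

Fix a ladder system of domain $\kappa$ with first components $\vec X$. For $C\subseteq\kappa$ define $\mathrm{Th}(C)\subseteq\kappa$ by recursion:
\[
y\in\mathrm{Th}(C)\iff y\in\operatorname{acc}(C)\ \text{ and }\ \bigl(y\text{ is inactive or }\sup(X_y\setminus\mathrm{Th}(C))<y\bigr).
\]
The recursion is legitimate since $X_y\subseteq y$. Inactive points of $\operatorname{acc}(C)$ are in $\mathrm{Th}(C)$. For $\kappa=\omega_2$ the recursion has depth one: active points have cofinality $\omega_1$ and their ladders consist of inactive points of cofinality $\omega$, so $\mathrm{Th}(C)=\operatorname{acc}(C)\cap\mathrm{Good}(\operatorname{acc}(C))$. For larger $\kappa$ the points of $X_y$ outside $\operatorname{acc}(X_y)$ may themselves be active. The sets $\mathrm{Good}(C)$ and $\mathrm{Th}(C)$, and the property of being a club in $\kappa$, are absolute between transitive models containing $\vec X$ and $C$, since they are defined by recursion with bounded quantifiers.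

For a transitive model $N$ of ZFC containing $\vec X$ in which $\kappa$ is regular, put
\[
I_N=\{A\in N: A\subseteq\kappa\text{ and }A\cap\mathrm{Th}(C)=\emptyset\text{ for some club }C\in N\}.
\]
As $\mathrm{Th}(C)\subseteq C$ for a club $C$, every set that is nonstationary in $N$ belongs to $I_N$.

\begin{lemma}\label{lem:mono}
\begin{itemize}
\item[\textup{(a)}] If $C,C'\subseteq\kappa$, $\delta<\kappa$ and $C'\cap\delta\subseteq C$, then $\mathrm{Th}(C')\cap(\delta+1)\subseteq\mathrm{Th}(C)$.
\item[\textup{(b)}] $I_N$ is closed under unions of families that belong to $N$ and have size less than $\kappa$.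
\end{itemize}
\end{lemma}

\begin{proof}
(a) By induction on $y\le\delta$. Let $y\in\mathrm{Th}(C')$. Then $C'\cap y\subseteq C$ gives $y\in\operatorname{acc}(C)$. If $y$ is active, then $X_y\setminus\mathrm{Th}(C)\subseteq X_y\setminus\mathrm{Th}(C')$ by the induction hypothesis, and the latter set is bounded in $y$.

(b) In $N$, choose a witnessing club $C_\nu$ for each member $A_\nu$ of the family and let $C=\bigcap_\nu C_\nu$. By (a), $\mathrm{Th}(C)\subseteq\mathrm{Th}(C_\nu)$ for all $\nu$, so $\mathrm{Th}(C)$ misses $\bigcup_\nu A_\nu$.
\end{proof}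

\section{The forcing}\label{sec:forcing}

From now on assume (H) and fix $\theta$ as in Theorem~\ref{thm:main}; by K\"onig's theorem $\operatorname{cf}\theta>\kappa$. We define posets $P_i$, $1\le i\le\theta$. A condition approximates the ladder system and, at fewer than $\kappa$ coordinates $j$, a generic function $G_j$ and one club $c_j$ that does both jobs of stage $j$: it lies in $\mathrm{Good}(C_j)$ and misses $K_j$. As in the dense set of Example~\ref{ex:onestep}, all these approximations have the same height.

\subsection{Definition}

A \emph{precondition} is a tuple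
\[
p=\bigl(\delta_p,\ x_p,\ u_p,\ \langle(g^p_j,c^p_j,e^p_j):j\in u_p\rangle\bigr)
\]
where $\delta_p<\kappa$ is the \emph{height} of $p$, $x_p$ is a ladder system with domain $\delta_p+1$, $u_p\subseteq[1,\theta)$ has size less than $\kappa$, and for $j\in u_p$: $g^p_j\in2^{\delta_p+1}$, $c^p_j\subseteq\delta_p+1$ is closed with maximum $\delta_p$, and $e^p_j\in2$. Put $q\le p$ if $\delta_q\ge\delta_p$, $x_q\supseteq x_p$, $u_q\supseteq u_p$, and for $j\in u_p$: $g^q_j\supseteq g^p_j$, $c^q_j\cap(\delta_p+1)=c^p_j$ and $e^q_j=e^p_j$. Let $p\restriction j$ be obtained from $p$ by deleting the coordinates that are at least $j$. Then $p\le p\restriction j$, and $q\le p$ implies $q\restriction j\le p\restriction j$.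

Let $1\le i\le\theta$, and suppose that for each $j\in[1,i)$ a poset $P_j$ of preconditions and \emph{data} $(\lambda_j,\dot C_j,\dot K_j,\dot\varepsilon_j)$ are given, where $\lambda_j\in\mathrm{Reg}$, $\dot C_j$ is a $P_j$-name for a club, and $\dot K_j,\dot\varepsilon_j$ are $P_j\times\mathbb A$-names with
\begin{equation}\label{eq:data}
\Vdash_{P_j\times\mathbb A}\ \dot\varepsilon_j\in2\ \wedge\ \dot K_j\subseteq\{\alpha\in S_{\lambda_j}:\dot G_j(\alpha)=\dot\varepsilon_j\};
\end{equation}
here $\dot G_j$ names the generic function added by $\mathbb A$. Then $P_i$ is the set of preconditions $p$ with $u_p\subseteq i$ such that for all $j\in u_p$ we have $p\restriction j\in P_j$ and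
\begin{equation}\label{eq:star}
p\restriction j\Vdash_{P_j}c^p_j\subseteq\mathrm{Good}(\dot C_j),\qquad
(p\restriction j,g^p_j)\Vdash_{P_j\times\mathbb A}\dot\varepsilon_j=e^p_j\ \wedge\ c^p_j\cap\dot K_j=\emptyset,
\tag{$*$}
\end{equation}
where $\mathrm{Good}$ is computed from the union of the $x_r$ for $r$ in the generic filter. The bit $e^p_j$ records whether $K_j$ lies in $G_j^{-1}\{1\}$ or in $G_j^{-1}\{0\}$, so that a condition knows which value of $G_j(z)$ keeps $z$ out of $K_j$.

For $j\le i$ we have $P_j=\{p\in P_i:u_p\subseteq j\}$, and $p\restriction j\in P_j$ for $p\in P_i$. Let $P=P_\theta$; since $\operatorname{cf}\theta>\kappa$, $P=\bigcup_{i<\theta}P_i$. \emph{The results of this section and the next hold for every choice of data.} The data are specified in Section~\ref{sec:tasks}.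

All constructions of conditions below add two kinds of new points to the sets $c_j$: successor ordinals and suprema of heights. The following lemma collects the verifications.

\begin{lemma}\label{lem:check}
Let $q$ be a precondition with $u_q\subseteq i$. If for each $j\in u_q$ the statement \eqref{eq:star} for $q$ at $j$ follows from the assumption $q\restriction j\in P_j$, then $q\in P_i$. Moreover, let $j\in u_q$, assume $q\restriction j\in P_j$, let $\zeta\le\delta_q$, and consider the statements
\[
\mathrm{(E)}\ \ (q\restriction j,g^q_j)\Vdash\dot\varepsilon_j=e^q_j,\qquad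
\mathrm{(G}_\zeta)\ \ q\restriction j\Vdash\zeta\in\mathrm{Good}(\dot C_j),\qquad
\mathrm{(K}_\zeta)\ \ (q\restriction j,g^q_j)\Vdash\zeta\notin\dot K_j.
\]
Then \eqref{eq:star} at $j$ is the conjunction of $\mathrm{(E)}$ and all $\mathrm{(G}_\zeta)$, $\mathrm{(K}_\zeta)$ with $\zeta\in c^q_j$, and:
\begin{itemize}
\item[\textup{(R1)}] If $p\in P$, $j\in u_p$, $q\restriction j\le p\restriction j$, $g^q_j\supseteq g^p_j$ and $e^q_j=e^p_j$, then $\mathrm{(E)}$ holds, and $\mathrm{(G}_\zeta)$, $\mathrm{(K}_\zeta)$ hold for $\zeta\in c^p_j$.
\item[\textup{(R2)}] If $\zeta$ is a successor ordinal, then $\mathrm{(G}_\zeta)$ and $\mathrm{(K}_\zeta)$ hold.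
\item[\textup{(R3)}] If $\zeta$ is inactive in $x_q$, or if $x_q(\zeta)=(X,h)$ and there is $\beta<\zeta$ with $q\restriction j\Vdash x\in\dot C_j$ for all $x\in X\setminus\beta$, then $\mathrm{(G}_\zeta)$ holds.
\item[\textup{(R4)}] If $\mathrm{(E)}$ holds and $g^q_j(\zeta)=1-e^q_j$, then $\mathrm{(K}_\zeta)$ holds.
\end{itemize}
\end{lemma}

\begin{proof}
We show $q\restriction k\in P_k$ by induction on $k\le i$. If $q\restriction j\in P_j$ for all $j\in[1,k)$, then \eqref{eq:star} holds at all $j\in u_q\cap k$, which is the definition of $q\restriction k\in P_k$. Rule (R1) holds because $(q\restriction j,g^q_j)\le(p\restriction j,g^p_j)$ and $p$ satisfies \eqref{eq:star}. For (R3), $q\restriction j$ forces that the generic ladder system extends $x_q$, so it forces that $\zeta$ is inactive or $\sup(X_\zeta\setminus\dot C_j)\le\beta$. Rule (R4) follows from \eqref{eq:data}. A successor ordinal is inactive and is not in $S_{\lambda_j}$, so (R2) follows from (R3) and \eqref{eq:data}.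
\end{proof}

\subsection{Extensions and limits}

Let $1\le i\le\theta$.

\begin{lemma}\label{lem:ext}
Let $p\in P_i$, $1\le j\le i$, $r\in P_j$ and $r\le p\restriction j$. For every successor ordinal $\delta'$ with $\delta_r<\delta'<\kappa$ there is $q\in P_i$ with $\delta_q=\delta'$, $q\le p$, $q\restriction j\le r$ and $u_q=u_r\cup(u_p\setminus j)$. If $j\in u_p$ and $g^p_j\subseteq g'\in\mathbb A$ with $\operatorname{dom}g'\le\delta'+1$, we may also require $g^q_j\supseteq g'$.
\end{lemma}

\begin{proof}
Let $x_q$ extend $x_r$ by $(\emptyset,\bar0\restriction\alpha)$ at each $\alpha\in(\delta_r,\delta']$. For a new limit point $\alpha$ the interval $(\delta_r,\alpha)$ is a club in $\alpha$ of inactive points, so (L2) holds. At $k\in u_r$ start from the coordinate $(g_k,c_k,e_k)$ of $r$, and at $k\in u_p\setminus j$ from that of $p$, with $g'$ in place of $g^p_j$ if it is given. Extend $g_k$ by zeros to $\delta'+1$, put $c^q_k=c_k\cup\{\delta'\}$ and $e^q_k=e_k$. Then $q$ is a precondition, $q\restriction j\le r$ and $q\le p$. At $k\in u_q$, rule (R1), applied with $r$ if $k<j$ and with $p$ if $k\ge j$,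 gives (E) and covers $c_k$, and (R2) covers $\delta'$.
\end{proof}

With $j=i$ and $r=p$, this shows that every condition has extensions of arbitrarily large successor height; in particular the generic ladder system has domain $\kappa$. In general it shows that $p\mapsto p\restriction j$ is a projection $P_i\to P_j$. If $\mathbf G$ is $P_i$-generic, then $\{p\restriction j:p\in\mathbf G\}=\mathbf G\cap P_j$ because $p\le p\restriction j$, and this set is $P_j$-generic by Lemma~\ref{lem:proj}(a).

A descending sequence $\langle p_\xi:\xi<\zeta\rangle$ with strictly increasing heights is \emph{neat} if for each limit $\xi<\zeta$ the ordinal $\sup_{\nu<\xi}\delta_{p_\nu}$ is inactive in $x_{p_\xi}$. Neatness is what secures (L2) at the supremum.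

\begin{lemma}\label{lem:limit}
Let $\langle p_\xi:\xi<\zeta\rangle$ be a neat sequence in $P_i$ with $\zeta<\kappa$ a limit ordinal, let $z=\sup_\xi\delta_{p_\xi}$ and $h\in\kappa^z$. Let $X=\emptyset$, or let $\operatorname{cf}z>\omega$ and let $X\subseteq S_{<\operatorname{cf}z}$ be a club in $z$ of order type $\operatorname{cf}z$ such that all points of $\operatorname{acc}(X)\cap z$ are inactive in $\bigcup_\xi x_{p_\xi}$ and
\begin{equation}\label{eq:tail}
\text{for each }j\in\textstyle\bigcup_\xi u_{p_\xi}\text{ there is }\beta<z\text{ with: }\ \forall x\in X\setminus\beta\ \ \exists\xi\ \ p_\xi\restriction j\Vdash x\in\dot C_j .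
\end{equation}
Then the sequence has a lower bound $q\in P_i$ of height $z$ with $x_q(z)=(X,h)$.
\end{lemma}

\begin{proof}
Let $x_q=\bigcup_\xi x_{p_\xi}\cup\{(z,(X,h))\}$. Clause (L1) at $z$ holds by assumption. If $\operatorname{cf}z>\omega$, then $\operatorname{cf}\zeta>\omega$, and the ordinals $\sup_{\nu<\xi}\delta_{p_\nu}$ for limit $\xi<\zeta$ form a club in $z$ of inactive points, which is (L2). Let $u_q=\bigcup_\xi u_{p_\xi}$. For $j\in u_q$, with unions over those $\xi$ with $j\in u_{p_\xi}$, let $e^q_j$ be the common value of the $e^{p_\xi}_j$ and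
\[
g^q_j=\textstyle\bigcup_\xi g^{p_\xi}_j\cup\{(z,1-e^q_j)\},\qquad c^q_j=\bigcup_\xi c^{p_\xi}_j\cup\{z\}.
\]
The set $c^q_j$ is closed because its intersection with each $\delta_{p_\xi}+1$ is the closed set $c^{p_\xi}_j$. So $q$ is a precondition below all $p_\xi$. At $j\in u_q$, rule (R1) gives (E) and covers $c^q_j\cap z$, (R4) gives $\mathrm{(K}_z)$, and (R3) gives $\mathrm{(G}_z)$, by \eqref{eq:tail} if $X\ne\emptyset$.
\end{proof}

By a \emph{neat construction} of limit length $\zeta<\kappa$ below $p$ we mean a recursion in $V$ with $p_0=p$, in which $p_{\xi+1}\le p_\xi$ is chosen with $\delta_{p_{\xi+1}}>\delta_{p_\xi}$ and subject to some task, and in which $p_\xi$ for limit $\xi<\zeta$ is the lower bound of height $\sup_{\nu<\xi}\delta_{p_\nu}$ given by Lemma~\ref{lem:limit} with $X=\emptyset$. The resulting sequence is neat, so it has a lower bound.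

\begin{lemma}\label{lem:distr}
$P_i$ adds no new sequences of elements of $V$ of length less than $\kappa$.
\end{lemma}

\begin{proof}
Let $p$ force that $\dot\sigma$ is a function from an infinite cardinal $\rho<\kappa$ to $V$. In a neat construction of length $\rho$ below $p$ let $p_{\xi+1}$ decide $\dot\sigma(\xi)$. A lower bound decides $\dot\sigma$.
\end{proof}

Hence the bounded subsets of $\kappa$, the cofinalities of ordinals at most $\kappa$, the sets $S_\lambda$, $\kappa^{<\kappa}$, $\mathbb A$, and the hypothesis (H) are the same in $V$ and $V^{P_i}$.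

\begin{lemma}\label{lem:cc}
$P_i$ is $\kappa^+$-c.c., and there are at most $\theta$ nice $P_i$-names for subsets of $\kappa$. Every nice $P$-name for a subset of $\kappa$ is a nice $P_i$-name for some $i<\theta$, and it has the same value under $\mathbf G$ and under $\mathbf G\cap P_j$ for all $j\ge i$.
\end{lemma}

\begin{proof}
Given $\kappa^+$ conditions, thin them out so that the sets $u_p$ have pairwise intersection $u$. There are at most $\kappa^{<\kappa}=\kappa$ possibilities for $\delta_p$, $x_p$ and the coordinates in $u$, so two conditions $p,p'$ agree on all of these. Let $q$ have the same height and ladder system and the coordinates of both. It is a precondition below $p$ and $p'$, and (R1) shows $q\in P_i$.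

There are at most $\theta^{<\kappa}\cdot\kappa=\theta$ preconditions. A nice name consists of $\kappa$ antichains of size at most $\kappa$, so there are at most $\theta^\kappa=\theta$ of them. A nice $P$-name mentions at most $\kappa$ conditions, which lie in one $P_i$, $i<\theta$, as $\operatorname{cf}\theta>\kappa$; antichains of $P$ contained in $P_i$ are antichains of $P_i$; and the value of the name depends only on $\mathbf G\cap P_i$.
\end{proof}

The next lemma lets us gather fewer than $\kappa$ facts that hold in a generic extension under one condition.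

\begin{lemma}\label{lem:gather}
Let $\mathbf G$ be $P_i$-generic over $V$, let $S\in V[\mathbf G]$ be a subset of $\mathbf G$ of size less than $\kappa$, and let $\beta<\kappa$. Then some $s\in\mathbf G$ of successor height greater than $\beta$ is below all members of $S$.
\end{lemma}

\begin{proof}
We may assume $S\ne\emptyset$. By Lemma~\ref{lem:distr}, $S=\{s_\nu:\nu<\rho\}\in V$ with $\rho<\kappa$ an infinite cardinal (allowing repetitions). Let $D$ be the set of conditions that are below all $s_\nu$ or incompatible with some $s_\nu$. It is dense: if no extension of $t$ is incompatible with any $s_\nu$, run a neat construction of length $\rho$ below $t$ with $t_{\nu+1}\le s_\nu$ and take a lower bound. Also $D$ is open, so its members of successor height greater than $\beta$ are dense by Lemma~\ref{lem:ext}. A member of $\mathbf G\cap D$ is compatible with all $s_\nu$, hence below all of them.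
\end{proof}

\subsection{The generic objects}

For $j\in[1,\theta)$ let $P^{(j)}=\{p\in P:j\in u_p\}$ and $\pi_j(p)=(p\restriction j,g^p_j)$ for $p\in P^{(j)}$.

\begin{lemma}\label{lem:coord}
$P^{(j)}$ is open dense in $P$, and $\pi_j:P^{(j)}\to P_j\times\mathbb A$ is a projection.
\end{lemma}

\begin{proof}
Let $p\in P$ with $j\notin u_p$. Take $(r,g_0)\le(p\restriction j,\emptyset)$ and $e_0\in2$ with $(r,g_0)\Vdash\dot\varepsilon_j=e_0$. By Lemma~\ref{lem:ext} there is $q\le p$ with $q\restriction j\le r$, $j\notin u_q$, and $\delta_q\ge\operatorname{dom}g_0$ a successor ordinal. Let $q'$ be $q$ with the new coordinate $(g,\{\delta_q\},e_0)$ at $j$, where $g$ extends $g_0$ by zeros to $\delta_q+1$. Then $q'\le q$. At $j$, (E) holds since $(q\restriction j,g)\le(r,g_0)$, and (R2) covers $\delta_q$; at the other coordinates (R1) applies with $q$. So $q'\in P^{(j)}$. The map $\pi_j$ is order preserving, and lifting is the last sentence of Lemma~\ref{lem:ext}.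
\end{proof}

Fix a $P$-generic filter $\mathbf G$ over $V$. Let $V_j=V[\mathbf G\cap P_j]$. The generic ladder system $\langle(X_\alpha,h_\alpha):\alpha<\kappa\rangle=\bigcup_{p\in\mathbf G}x_p$ belongs to $V_1$, and from now on ``active'', $\mathrm{Good}$ and $\mathrm{Th}$ refer to it. For $j\in[1,\theta)$ put
\[
G_j=\bigcup_{p\in\mathbf G\cap P^{(j)}}g^p_j,\qquad c_j=\bigcup_{p\in\mathbf G\cap P^{(j)}}c^p_j,\qquad Y_j=\{\alpha<\kappa:G_j(\alpha)=1\},
\]
\[
H_j=(\mathbf G\cap P_j)\times\{s\in\mathbb A:s\subseteq G_j\},\qquad W_j=V_j[G_j].
\]

\begin{lemma}\label{lem:generic}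
Let $j\in[1,\theta)$.
\begin{itemize}
\item[\textup{(a)}] $H_j$ is the upward closure of $\pi_j[\mathbf G\cap P^{(j)}]$. It is $P_j\times\mathbb A$-generic over $V$, so $G_j$ is $\mathbb A$-generic over $V_j$ and $W_j=V[H_j]$.
\item[\textup{(b)}] Let $C_j$, $K_j$ be the values of $\dot C_j$, $\dot K_j$ under $\mathbf G\cap P_j$ and $H_j$. Then $c_j$ is a club, $c_j\subseteq\mathrm{Good}(C_j)$ and $c_j\cap K_j=\emptyset$. In particular $K_j$ is nonstationary in $V[\mathbf G]$.
\item[\textup{(c)}] $2^\kappa=\theta$ in $V[\mathbf G]$.
\end{itemize}
\end{lemma}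

\begin{proof}
(a) If $p\in\mathbf G\cap P^{(j)}$, then $\pi_j(p)\in H_j$, and $H_j$ is upward closed. Conversely, if $(r,s)\in H_j$, take $p\in\mathbf G\cap P^{(j)}$ below $r$ of height at least $\operatorname{dom}s$; then $\pi_j(p)\le(r,s)$. Now use Lemma~\ref{lem:proj}(a) and the product lemma.

(b) The heights of members $p$ of $\mathbf G\cap P^{(j)}$ are unbounded in $\kappa$, and $c_j\cap(\delta_p+1)=c^p_j$ is closed with maximum $\delta_p$. The rest is \eqref{eq:star}, since $\pi_j(p)\in H_j$.

(c) The inequality $2^\kappa\le\theta$ follows from Lemma~\ref{lem:cc}. For $j<j'$ we have $G_j\in V_{j+1}\subseteq V_{j'}$, while $G_{j'}\notin V_{j'}$ by (a); so the $G_j$ are $\theta$ distinct functions.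
\end{proof}

Since $V\subseteq V_j\subseteq W_j\subseteq V[\mathbf G]$, all these models have the same short sequences of elements of $V$ and satisfy (H).

\section{Positive sets and their preservation}\label{sec:preservation}

\subsection{Two sources of positive sets}

\begin{lemma}\label{lem:Spos}
In $V[\mathbf G]$, $S_\lambda\cap\mathrm{Th}(C)\ne\emptyset$ for every $\lambda\in\mathrm{Reg}$ and every club $C$. Hence $S_\lambda\notin I_{V_i}$ for all $i\in[1,\theta)$.
\end{lemma}

\begin{proof}
Let $p$ force that $\dot C$ is a club. In a neat construction of length $\lambda$ below $p$ let $p_{\xi+1}$ force a point of $(\delta_{p_\xi},\delta_{p_{\xi+1}})$ into $\dot C$. The lower bound of height $z=\sup_\xi\delta_{p_\xi}$ with $X=\emptyset$ forces that $z$ is an inactive point of $\operatorname{acc}(\dot C)$, and $\operatorname{cf}z=\lambda$. By density the first statement holds. A club $C\in V_i$ is a club in $V[\mathbf G]$, and $\mathrm{Th}(C)$ is absolute.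
\end{proof}

\begin{lemma}\label{lem:Cohen}
If $T\in V_i$, $T\subseteq\kappa$ and $T\notin I_{V_i}$, then $T\cap Y_i\notin I_{W_i}$.
\end{lemma}

\begin{proof}
Work in $V_i$, where $\mathbb A=2^{<\kappa}$. Let $s\in\mathbb A$ force that $\dot C$ is a club. Build an increasing sequence $\langle s_y:y<\kappa\rangle$ with $s_0=s$, unions at limits, and domains $l_y$, such that $s_{y+1}$ forces some $\beta_y\in[l_y,l_{y+1})$ into $\dot C$. Then $C'=\{l_y:y\text{ limit}\}$ is a club in $V_i$, so there is $\delta\in T\cap\mathrm{Th}(C')$. As $\delta\in\operatorname{acc}(C')\subseteq C'$, we have $\delta=l_y$ with $y$ a limit. For limit $y'<y$, $l_{y'}$ is the supremum of the $\beta_{y''}$, $y''<y'$, so $s_y\Vdash C'\cap\delta\subseteq\dot C$. By Lemma~\ref{lem:mono}(a), $s_y\Vdash\delta\in\mathrm{Th}(\dot C)$. Then $s_y\cup\{(\delta,1)\}\le s$ forces $\delta\in T\cap\dot Y_i\cap\mathrm{Th}(\dot C)$. By density, $T\cap Y_i$ meets $\mathrm{Th}(C)$ for every club $C\in W_i$.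
\end{proof}

\subsection{The preservation theorem}

\begin{proposition}\label{prop:preserve}
Let $i\in[1,\theta)$ and $\lambda\in\mathrm{Reg}$ with $\lambda\le\lambda_i$. Let $B\in W_i$ satisfy $B\subseteq S_\lambda$, $B\notin I_{W_i}$ and $B\cap K_i=\emptyset$. Then $B$ is stationary in $V[\mathbf G]$.
\end{proposition}

The proof occupies the rest of this section. Put $W=W_i$ and
\[
R=\{p\in P^{(i)}:\pi_i(p)\in H_i\}\in W .
\]
By Lemmas~\ref{lem:proj}(a) and~\ref{lem:generic}(a), $\mathbf G\cap P^{(i)}$ is $R$-generic over $W$ and $V[\mathbf G]=W[\mathbf G\cap P^{(i)}]$. A condition in $R$ agrees with the generic ladder system, with $\mathbf G\cap P_i$ and with $G_i$; what is still free is $c_i$ and the coordinates above $i$. By density it suffices to prove the following. \emph{Let $\dot D\in W$ be an $R$-name and let $p^*\in R$ force that $\dot D$ is a club. Then there are $q\le p^*$ in $R$ and $z^*\in B$ with $q\Vdash_Rz^*\in\dot D$.} Fix $\dot D$ and $p^*$. We need to be able to force points into $\dot D$ and the $\dot C_j$, and to take limits in $R$.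

\begin{lemma}\label{lem:D}
Let $p\in R$, $p\le p^*$, $\beta<\kappa$. There is $q\in R$, $q\le p$, such that $q\Vdash_R\alpha\in\dot D$ for some $\alpha\in[\beta,\delta_q)$, and for each $j\in u_p\setminus i$ there is $\alpha\in[\beta,\delta_q)$ with $q\restriction j\Vdash_{P_j}\alpha\in\dot C_j$.
\end{lemma}

\begin{proof}
In a further generic extension let $J\ni p$ be $R$-generic over $W$. By Lemma~\ref{lem:proj}(b), $J$ is $P^{(i)}$-generic over $V$, so its upward closure $\mathbf G'$ in $P$ is $P$-generic over $V$ and $\mathbf G'\cap P^{(i)}=J$. Choose $\alpha^*\ge\beta$ in $\dot D^J$ and $t^*\in J$ with $t^*\Vdash_R\alpha^*\in\dot D$. In $V[\mathbf G']$ choose for each $j\in u_p\setminus i$ a point $\alpha_j\ge\beta$ in the value of $\dot C_j$ and $t_j\in\mathbf G'\cap P_j$ forcing $\alpha_j\in\dot C_j$. By Lemma~\ref{lem:gather} for $\mathbf G'$ there is $q\in\mathbf G'$ below $p$, $t^*$ and all $t_j$, of height above $\alpha^*$ and all $\alpha_j$. Since $q\le p$, we have $q\in\mathbf G'\cap P^{(i)}=J\subseteq R$; and $q\le t_j\in P_j$ gives $q\restriction j\le t_j$.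
\end{proof}

In $R$ we can neither declare the limit height $z$ inactive nor choose $G_i(z)$. These two lost freedoms are the two hypotheses of the next lemma.

\begin{lemma}\label{lem:L}
In $W$, let $\langle p_\xi:\xi<\zeta\rangle$, $\zeta<\kappa$ a limit, be descending in $R$ with strictly increasing heights with supremum $z$. Suppose that $z\notin K_i$, and that $z$ is inactive or for each $j\in\bigcup_\xi u_{p_\xi}\setminus i$ there is $\beta<z$ such that every $x\in X_z\setminus\beta$ satisfies $p_\xi\restriction j\Vdash x\in\dot C_j$ for some $\xi$. Then the sequence has a lower bound $q\in R$ with $\delta_q>z$.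
\end{lemma}

\begin{proof}
The sequence is in $V$. As $z\notin K_i$, some $(r_1,g_1)\in H_i$ forces $z\notin\dot K_i$. All $p_\xi\restriction i$ are in $\mathbf G\cap P_i$, so Lemma~\ref{lem:gather} for $P_i$ gives $r\in\mathbf G\cap P_i$ below $r_1$ and all $p_\xi\restriction i$ whose height $\delta_r$ is a successor ordinal above $z$ and $\operatorname{dom}g_1$. Define $q$ by $\delta_q=\delta_r$, $x_q=x_r$, $u_q=u_r\cup(\bigcup_\xi u_{p_\xi}\setminus i)$, $q\restriction i=r$, and for $j\in u_q\setminus i$: $e^q_j$ is the common value of the $e^{p_\xi}_j$,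
\[
c^q_j=\textstyle\bigcup_\xi c^{p_\xi}_j\cup\{z,\delta_r\},\qquad g^q_i=G_i\restriction(\delta_r+1),
\]
and for $j>i$
\[
g^q_j=\textstyle\bigcup_\xi g^{p_\xi}_j\cup\{(z,1-e^q_j)\}\cup\{(\alpha,0):z<\alpha\le\delta_r\}.
\]
The sets $c^q_j$ are closed with maximum $\delta_r$ and end-extend the $c^{p_\xi}_j$, and $g^q_i\supseteq g^{p_\xi}_i$ because $p_\xi\in R$. So $q\in V$ is a precondition below all $p_\xi$. We apply Lemma~\ref{lem:check}. At $j\in u_r$, (R1) applies with $r$. Let $j\in u_q\setminus i$ and assume $q\restriction j\in P_j$. Rule (R1) with the $p_\xi$ gives (E) and covers $c^q_j\cap z$, and (R2) covers $\delta_r$. Since $r\in\mathbf G$, the first component of $x_q(z)$ is $X_z$, so $\mathrm{(G}_z)$ follows from (R3) and the hypothesis. Finally $\mathrm{(K}_z)$ holds by (R4) if $j>i$, and because $(r,g^q_i)\le(r_1,g_1)$ if $j=i$. So $q\in P$, $i\in u_q$, and $\pi_i(q)=(r,G_i\restriction(\delta_r+1))\in H_i$.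
\end{proof}

To make heights converge to prescribed points we choose the conditions inside elementary submodels. Work in $W$. Let $\chi$ be a large regular cardinal and let $\langle M_y:y<\kappa\rangle$ be an increasing chain of elementary submodels of $H(\chi)$, with unions at limits, such that:
\begin{itemize}
\item[(M1)] $M_0$ contains $\kappa$, $i$, $P$, $R$, $p^*$, $\vec X$ and the relations $\{(r,j,\beta):r\in P_j,\ r\Vdash_{P_j}\beta\in\dot C_j\}$ and $\{(q,\beta):q\in R,\ q\Vdash_R\beta\in\dot D\}$;
\item[(M2)] $|M_y|<\kappa$, $M_y\cap\kappa\in\kappa$, and $\langle M_{y'}:y'\le y\rangle\in M_{y+1}$;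
\item[(M3)] every function from an ordinal $\rho$ to $M_y$ belongs to $M_{y+1}$, for all $\rho<\mu$ if $\kappa=\mu^+$, and for all $\rho\le M_y\cap\kappa$ if $\kappa$ is inaccessible.
\end{itemize}
Such a chain exists because (H) holds in $W$. If $\kappa=\mu^+$, take models of size $\mu$ that include $\mu$. Then $M_y\cap\kappa$ is an ordinal, since each nonzero $\alpha\in M_y\cap\kappa$ is the image of $\mu$ under a function in $M_y$, and (M3) asks to add only $\mu^{<\mu}=\mu$ functions. This is the only use of $\mu^{<\mu}=\mu$. If $\kappa$ is inaccessible, (M3) asks to add fewer than $\kappa$ functions because $\kappa$ is a strong limit, and $M_{y+1}\cap\kappa\in\kappa$ is arranged by alternately taking hulls and filling in $\sup(M\cap\kappa)$, $\omega$ times.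

By (M2), $M_y\cap\kappa\in M_{y+1}$, so $y\mapsto M_y\cap\kappa$ is strictly increasing and continuous, and $C=\{y<\kappa:M_y\cap\kappa=y\}$ is a club in $W$. Since $B\notin I_W$, we can fix $z^*\in B\cap\mathrm{Th}(C)$.

For $p,q\in R$, say that $q$ \emph{hits $z$ over $p$} if $q\le p$, $\delta_q>z$, $q\Vdash_Rz\in\dot D$, and $q\restriction j\Vdash_{P_j}z\in\dot C_j$ for all $j\in u_p\setminus i$. We only want the clause about $\dot D$; the clause about the $\dot C_j$ is what Lemma~\ref{lem:L} will require at an active point higher up. Two observations are used repeatedly. If $q$ hits $z$ over $p$ and $p\le p'$, then $q$ hits $z$ over $p'$, since $u_{p'}\subseteq u_p$. And if $q\le p\le p^*$, $\delta_q>z$, and for $\dot D$ and each $\dot C_j$, $j\in u_p\setminus i$, unboundedly many points below $z$ are forced into it by $q$, respectively $q\restriction j$, then $q$ hits $z$ over $p$, since these names are forced to be closed.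

\begin{lemma}\label{lem:climb}
Let $z\in\mathrm{Th}(C)$ with $z=z^*$ or $\operatorname{cf}z<\lambda$. For all $y<z$ and $p\in R\cap M_{y+1}$ with $p\le p^*$ there is $q\in R\cap M_{z+1}$ that hits $z$ over $p$.
\end{lemma}

Applied to $z=z^*$, $y=0$ and $p=p^*$, this lemma gives $q\le p^*$ in $R$ with $q\Vdash_Rz^*\in\dot D$, which proves Proposition~\ref{prop:preserve}.

\begin{proof}
By induction on $z$. We have $z\in\operatorname{acc}(C)\subseteq C$, so $M_z\cap\kappa=z$ and $p\in M_z$. Also $z\notin K_i$: either $z=z^*\in B$, or $\operatorname{cf}z<\lambda\le\lambda_i$ while $K_i\subseteq S_{\lambda_i}$. Since $p,z\in M_{z+1}$ and hitting is defined from the parameters in (M1), by elementarity it suffices to find $q\in R$ that hits $z$ over $p$.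

\medskip
\noindent\emph{Case $\operatorname{cf}z=\omega$.} Then $z$ is inactive. Let $z_n\nearrow z$. Choose $p=p_0\ge p_1\ge\cdots$ in $R\cap M_z$ such that $p_{n+1}$ is as in Lemma~\ref{lem:D} for $p_n$ and $\beta_n=\max(z_n,\delta_{p_n}+1)$; by elementarity $p_{n+1}$ can be found in $M_z$, as $p_n,\beta_n\in M_z$. The heights lie in $M_z\cap\kappa=z$, increase strictly, and satisfy $\delta_{p_{n+1}}>z_n$, so they converge to $z$. Let $q$ be the lower bound given by Lemma~\ref{lem:L}. For each $n$, a point of $[z_n,z)$ is forced into $\dot D$ and into each $\dot C_j$, $j\in u_p\setminus i$. So $q$ hits $z$ over $p$.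

\medskip
\noindent\emph{Case $\operatorname{cf}z=\lambda'>\omega$.} Then $\lambda'\le\lambda$. We first choose the route: a club $d$ in $z$, with increasing enumeration $\langle d_\xi:\xi<\lambda'\rangle$, such that
\begin{equation}\label{eq:route}
\begin{gathered}
d\subseteq\mathrm{Th}(C)\cap S_{<\lambda'},\qquad d_0>y,\qquad d_\xi\text{ is inactive for limit }\xi,\\
\sup(X_z\setminus d)<z\ \text{ if $z$ is active.}
\end{gathered}
\end{equation}
If $z$ is active, then $X_z\setminus\beta_0\subseteq\mathrm{Th}(C)$ for some $\beta_0<z$, because $z\in\mathrm{Th}(C)$. Let $d=X_z\setminus\max(\beta_0,y+1)$. By (L1) it is a club in $z$ of order type $\lambda'$ contained in $S_{<\lambda'}$, and $d_\xi\in\operatorname{acc}(X_z)\cap z$ is inactive for limit $\xi$. If $z$ is inactive, (L2) gives a club in $z$ of inactive points. Intersect it with $\operatorname{acc}(C)\cap z$, which is a club in $z$ since $z\in\operatorname{acc}(C)$ and $\operatorname{cf}z>\omega$, and take a subclub $d'$ of order type $\lambda'$. All points of $d'$ are inactive points of $\operatorname{acc}(C)$, hence in $\mathrm{Th}(C)$. Let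 $d$ consist of the elements of $d'$ above $y$ with limit index; an element with limit index $\nu<\lambda'$ has cofinality $\operatorname{cf}\nu<\lambda'$.

Each $d_\xi$ is in $\mathrm{Th}(C)\cap z$ and has cofinality less than $\lambda'\le\lambda$, so the induction hypothesis applies to it, $d_\xi\notin K_i$, and $M_{d_\xi}\cap\kappa=d_\xi$. In $W$ we choose $p_\xi\in R\cap M_{d_\xi+1}$ for $\xi<\lambda'$ such that $p_\xi$ hits $d_\xi$ over $p$ and over all $p_\nu$, $\nu<\xi$. Such conditions satisfy
\begin{equation}\label{eq:squeeze}
d_\nu<\delta_{p_\nu}<d_{\nu+1},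
\end{equation}
since $\delta_{p_\nu}\in M_{d_\nu+1}\cap\kappa\subseteq M_{d_{\nu+1}}\cap\kappa=d_{\nu+1}$.

For $\xi=0$ apply the induction hypothesis to $d_0$, $y$, $p$. For $\xi+1$ apply it to $d_{\xi+1}$, $d_\xi$, $p_\xi$; a condition that hits over $p_\xi$ hits over $p$ and the earlier $p_\nu$. Let $\xi$ be a limit. By \eqref{eq:squeeze} the heights of $\langle p_\nu:\nu<\xi\rangle$ increase strictly to $d_\xi$, which is inactive and not in $K_i$. Lemma~\ref{lem:L} gives a lower bound $q'\in R$ of height greater than $d_\xi$. For $\nu<\nu'<\xi$ the condition $p_{\nu'}\ge q'$ hits $d_{\nu'}$ over $p_\nu$, and the $d_{\nu'}$ converge to $d_\xi$; so $q'$ hits $d_\xi$ over each $p_\nu$, and hence over $p$. To find such a condition in $M_{d_\xi+1}$, note that $\langle p_\nu:\nu<\xi\rangle$ is a function from $\xi$ to $M_{d_\xi}$. If $\kappa=\mu^+$, then $\xi<\lambda'\le\mu$; if $\kappa$ is inaccessible, then $\xi\le d_\xi=M_{d_\xi}\cap\kappa$. By (M3) the sequence is in $M_{d_\xi+1}$, and elementarity gives $p_\xi\in M_{d_\xi+1}$.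

By \eqref{eq:squeeze} the heights of $\langle p_\xi:\xi<\lambda'\rangle$ increase strictly to $z\notin K_i$. Suppose $z$ is active and $j\in u_{p_\nu}\setminus i$. Let $\beta<z$ be above $d_\nu$ and $\sup(X_z\setminus d)$. Every $x\in X_z\setminus\beta$ is $d_{\nu'}$ for some $\nu'>\nu$, and $p_{\nu'}\restriction j\Vdash d_{\nu'}\in\dot C_j$. So Lemma~\ref{lem:L} applies and gives a lower bound $q\in R$ with $\delta_q>z$. Since $p_\nu\ge q$ hits $d_\nu$ over $p$ and the $d_\nu$ converge to $z$, the condition $q$ hits $z$ over $p$.
\end{proof}

\begin{remark}\label{rem:hyp}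
Each clause of Definition~\ref{def:ladder} was used for the route \eqref{eq:route}. The inclusion $X_z\subseteq S_{<\operatorname{cf}z}$ keeps the route within the induction and, together with $\lambda\le\lambda_i$, out of $K_i$; the order type bounds the length of the sequences in (M3); inactivity on $\operatorname{acc}(X_z)$ makes the intermediate limits free; and (L2) supplies a route when $z$ is inactive. The hypothesis $\lambda\le\lambda_i$ cannot be dropped from Proposition~\ref{prop:preserve} for arbitrary data. If it could, we could admit in Section~\ref{sec:tasks} also parameters $(2,\lambda,\gamma)$ with $\gamma>\lambda$; the proof of (3) would then give $E^2_\lambda\not\le_BE^\kappa_\gamma$ for $\lambda<\gamma$, while the proof of (1) would be unchanged, and these contradict each other.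
\end{remark}

\section{The choice of the data}\label{sec:tasks}

A \emph{parameter} is a triple $(1,\lambda,\nu)$ with $\lambda\in\mathrm{Reg}$ and $\nu$ a cardinal, $3\le\nu<\kappa$, or a triple $(2,\lambda,\gamma)$ with $\gamma<\lambda$ in $\mathrm{Reg}$. A \emph{task over $P_i$} is a triple $(\dot C,\dot a,\tau)$ of two nice $P_i$-names for subsets of $\kappa$ and a parameter. By Lemma~\ref{lem:cc} there are at most $\theta$ tasks over $P_i$; once $P_i$ is defined, enumerate them, with repetitions, as $\langle b_{i\nu}:\nu<\theta\rangle$. Fix in advance a map $\beta:[1,\theta)\to[1,\theta)\times\theta$ taking every value $\theta$ many times. If $\beta(j)=(i,\nu)$ with $i\le j$, stage $j$ treats $b_{i\nu}$; otherwise it treats $b_{1,0}$. A subset of $\theta$ of size $\theta$ is unbounded, so every $b_{i\nu}$ is treated at some stage $j\ge i$.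

Suppose $P_j$ is defined and stage $j$ treats $(\dot C,\dot a,\tau)$. Let $\lambda_j=\lambda$ be the second entry of $\tau$. We describe $C_j$ in an arbitrary generic extension $V_j$ by $P_j$, and $K_j,\varepsilon_j$ in an arbitrary generic extension $W_j=V_j[G_j]$ by $P_j\times\mathbb A$, where $Y_j=G_j^{-1}\{1\}$. The maximum principle gives names $\dot C_j,\dot K_j,\dot\varepsilon_j$ that are forced to be as described. Let $C,a\in V_j$ be the values of $\dot C,\dot a$. Put $C_j=C$ if $C$ is a club, and $C_j=\kappa$ otherwise. The \emph{default} is $K_j=\emptyset$, $\varepsilon_j=1$; it is used if $a$ is not a function code. If $a$ is a function code, let $f=f_a$.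

\medskip
\noindent\emph{Type $\tau=(1,\lambda,\nu)$.} For $k<l<\nu$ let $T_{kl}=\{\alpha\in S_\lambda:f(\bar k)(\alpha)=f(\bar l)(\alpha)\}\in V_j$. If all $T_{kl}$ are in $I_{V_j}$, use the default. Otherwise let $(k,l)$ be lexicographically least with $T=T_{kl}\notin I_{V_j}$, and in $W_j$ form $\xi_0,\dots,\xi_3$ and $K^s,B^s$ as in \eqref{eq:walk} and \eqref{eq:KB} with $Y=Y_j$. If $B^1,B^2,B^3\in I_{W_j}$, use the default. Otherwise let $s$ be least with $B^s\notin I_{W_j}$, and put $K_j=K^s$, with $\varepsilon_j=1$ if $s\in\{1,2\}$ and $\varepsilon_j=0$ if $s=3$.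

\medskip
\noindent\emph{Type $\tau=(2,\lambda,\gamma)$.} In $W_j$ let $B=\Delta_\gamma(f(G_j),f(\bar0))$. If $B\in I_{W_j}$, use the default. Otherwise put $K_j=S_\lambda\cap Y_j$ and $\varepsilon_j=1$.

\medskip
In all cases \eqref{eq:data} holds, since $K^1,K^2\subseteq S_\lambda\cap Y_j$ and $K^3=S_\lambda\setminus Y_j$. This completes the definition of $P$. Return to the fixed generic filter $\mathbf G$. By Lemma~\ref{lem:generic}(a), the sets $C_j$ and $K_j$ are given by the description above in the actual models $V_j$ and $W_j$.

\begin{lemma}\label{lem:catch}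
For all $C,a\subseteq\kappa$ in $V[\mathbf G]$ and every parameter $\tau$ there is a stage $j$ treating a task $(\dot C,\dot a,\tau)$ whose names have the values $C$ and $a$ in $V_j$.
\end{lemma}

\begin{proof}
Take nice $P$-names for $C$ and $a$. By Lemma~\ref{lem:cc} they form with $\tau$ a task over some $P_i$, $1\le i<\theta$, which is treated at a stage $j\ge i$, and their values under $\mathbf G\cap P_j$ are $C$ and $a$.
\end{proof}

\begin{lemma}\label{lem:doomed}
In $V[\mathbf G]$, $\mathrm{Good}(C)$ and $\mathrm{Th}(C)$ contain clubs for every club $C$. Hence every $A\in I_{W_j}$, $j\in[1,\theta)$, is nonstationary in $V[\mathbf G]$.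
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:catch}, $C=C_j$ for some $j$, and $c_j\subseteq\mathrm{Good}(C)$ is a club. For $\mathrm{Th}(C)$ we iterate this $\omega$ times. Let $D_0=\operatorname{acc}(C)$, let $D_{n+1}\subseteq D_n\cap\mathrm{Good}(D_n)$ be a club, and let $D=\bigcap_nD_n$. If $\alpha\in D$ is active, then $\sup(X_\alpha\setminus D_n)<\alpha$ for all $n$, and $\operatorname{cf}\alpha>\omega$, so $\sup(X_\alpha\setminus D)<\alpha$. We show $\alpha\in\mathrm{Th}(C)$ by induction on $\alpha\in D$: we have $\alpha\in\operatorname{acc}(C)$, and if $\alpha$ is active, then $X_\alpha\setminus\mathrm{Th}(C)\subseteq X_\alpha\setminus D$ is bounded in $\alpha$. Finally, if $A\in I_{W_j}$ is disjoint from $\mathrm{Th}(C)$ with $C\in W_j$ a club, then $A$ is disjoint from a club of $V[\mathbf G]$.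
\end{proof}

\section{Proof of the theorem}\label{sec:end}

The chain condition, the absence of new short sequences, the preservation of cardinals, cofinalities and (H), and $2^\kappa=\theta$ were shown in Lemmas~\ref{lem:distr}, \ref{lem:cc} and~\ref{lem:generic}. It remains to prove (1)--(3) in $V[\mathbf G]$.

\subsection{The reduction from smaller to larger cofinality}

Hypothesis (a) of Lemma~\ref{lem:criterion} holds by Lemma~\ref{lem:doomed}. Hypothesis (b) is not a property of the ladder system at the time it is added: $\eta$, $E$ and $C$ come from the final model. It is proved by a density argument in $P$, where the difficulty is that a limit height $z$ can be made active only if \eqref{eq:tail} holds. So the ladder $X_z$ is built from points that are forced into $E$ and at the same time into all clubs $C_j$ mentioned so far.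

\begin{lemma}\label{lem:guess}
In $V[\mathbf G]$, let $\gamma<\lambda$ be in $\mathrm{Reg}$, $\eta\in\kappa^\kappa$, $E\subseteq S_\gamma$ stationary and $C$ a club. There is $z\in C\cap S_\lambda$ with $h_z=\eta\restriction z$ and $X_z\cap E$ unbounded in $z$.
\end{lemma}

\begin{proof}
Let $p$ force that $\dot\eta,\dot E,\dot C$ are as stated. Run a neat construction $\langle p_\xi:\xi<\lambda\rangle$ below $p$ in which $p_{\xi+1}$ decides $\dot\eta\restriction\delta_{p_\xi}$ and there is $z_{\xi+1}$ with
\[
\delta_{p_\xi}<z_{\xi+1}<\delta_{p_{\xi+1}},\qquad p_{\xi+1}\Vdash z_{\xi+1}\in\dot E\cap\dot C,\qquad p_{\xi+1}\restriction j\Vdash z_{\xi+1}\in\dot C_j\ \ (j\in u_{p_\xi}).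
\]
To find $p_{\xi+1}$, consider a generic filter $\mathbf G'\ni p_\xi$. In $V[\mathbf G']$ the value of $\dot E$ is stationary, so it has a point $z_{\xi+1}>\delta_{p_\xi}$ in the values of $\dot C$ and of the fewer than $\kappa$ names $\dot C_j$, $j\in u_{p_\xi}$; and the value of $\dot\eta\restriction\delta_{p_\xi}$ is in $V$. Choose members of $\mathbf G'$ forcing these facts, from $P_j$ in the case of $\dot C_j$, and apply Lemma~\ref{lem:gather} to them and $p_\xi$ with $\beta=z_{\xi+1}$.

For limit $\xi<\lambda$ let $z_\xi=\delta_{p_\xi}=\sup_{\nu<\xi}\delta_{p_\nu}$, an inactive point. Let $z=\sup_{\xi<\lambda}\delta_{p_\xi}$, let $X=\{z_\xi:1\le\xi<\lambda\}$, and let $h\in\kappa^z$ be the union of the decided values of $\dot\eta\restriction\delta_{p_\xi}$. Since $\delta_{p_\nu}<z_{\nu+1}<\delta_{p_{\nu+1}}$, the sequence $\langle z_\xi\rangle$ is strictly increasing, continuous and cofinal in $z$. So $X$ is a club in $z$ of order type $\lambda=\operatorname{cf}z>\omega$. The points $z_{\xi+1}$ have cofinality $\gamma<\lambda$, being forced into $\dot E$. The points $z_\xi$ with $\xi$ limit,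 which form $\operatorname{acc}(X)\cap z$, have cofinality $\operatorname{cf}\xi<\lambda$ and are inactive. For \eqref{eq:tail}, let $j\in u_{p_\nu}$ and $\beta=\delta_{p_\nu}+1$. A point of $X\setminus\beta$ is $z_\xi$ with $\xi>\nu$, and $p_\xi\restriction j\Vdash z_\xi\in\dot C_j$: for $\xi=\xi'+1$ because $j\in u_{p_{\xi'}}$, and for limit $\xi$ because $z_\xi$ is the supremum of the $z_{\xi'+1}$, $\nu\le\xi'<\xi$.

Lemma~\ref{lem:limit} gives a lower bound $q$ of height $z$ with $x_q(z)=(X,h)$. It forces $z\in\dot C$, as a limit of the $z_{\xi+1}$; it forces $h_z=h=\dot\eta\restriction z$; and it forces $z_{\xi+1}\in X_z\cap\dot E$ for all $\xi<\lambda$. The lemma follows by density.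
\end{proof}

By Lemma~\ref{lem:criterion}, part (1) of Theorem~\ref{thm:main} holds.

\subsection{No reduction to fewer colors}

Work in $V[\mathbf G]$. Let $\lambda\in\mathrm{Reg}$ and $2\le n<m\le\kappa$ with $n$ finite or $n^+<\kappa$, and suppose that a $\kappa$-Borel $f:m^\kappa\to n^\kappa$ reduces $E^m_\lambda$ to $E^n_\lambda$. Let $\nu=n+1$ if $n$ is finite and $\nu=n^+$ otherwise, so that $n<\nu\le m$ and $3\le\nu<\kappa$. Let $a$ be a function code with $f=f_a\restriction m^\kappa$, and by Lemma~\ref{lem:catch} let $j$ be a stage treating $\kappa$, $a$ and the parameter $(1,\lambda,\nu)$. By absoluteness, $a$ is a function code in $V_j$, and $f_a(\xi)$ computed in $V_j$ or $W_j$ equals $f(\xi)$ for $\xi\in m^\kappa$ in that model.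

For each $\alpha$ the map $k\mapsto f(\bar k)(\alpha)$ from $\nu$ to $n$ is not injective, so $S_\lambda=\bigcup_{k<l<\nu}T_{kl}$. This is a family in $V_j$ of size less than $\kappa$; here the assumption on $n$ is used. By Lemmas~\ref{lem:Spos} and~\ref{lem:mono}(b), some $T_{kl}$ is not in $I_{V_j}$. So $k,l,T$ and $\xi_0,\dots,\xi_3,K^s,B^s$ are defined at stage $j$, and all $\xi_s$ are in $m^\kappa$ because $k,l<\nu\le m$.

\emph{Suppose some $B^s$ is not in $I_{W_j}$}, and let $s$ be least. Then $K_j=K^s=\Delta_\lambda(\xi_{s-1},\xi_s)$ is nonstationary by Lemma~\ref{lem:generic}(b), so $\xi_{s-1}\,E^m_\lambda\,\xi_s$. But $B^s\subseteq S_\lambda$ is disjoint from $K_j$ and $\lambda=\lambda_j$, so $B^s$ is stationary by Proposition~\ref{prop:preserve}. As $B^s\subseteq\Delta_\lambda(f(\xi_{s-1}),f(\xi_s))$, the images are not equivalent, a contradiction.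

\emph{Suppose $B^1,B^2,B^3\in I_{W_j}$.} These sets are nonstationary by Lemma~\ref{lem:doomed}, so $f(\xi_0)\,E^n_\lambda\,f(\xi_1)$ by Lemma~\ref{lem:detour}. But $\Delta_\lambda(\xi_0,\xi_1)=T\cap Y_j$ is not in $I_{W_j}$ by Lemma~\ref{lem:Cohen}, and $K_j=\emptyset$, so $T\cap Y_j$ is stationary by Proposition~\ref{prop:preserve}. Thus $\xi_0$ and $\xi_1$ are not equivalent, a contradiction. This proves (2).

\subsection{No reduction to smaller cofinality}

Let $\gamma<\lambda$ be in $\mathrm{Reg}$, and suppose that a $\kappa$-Borel $f:2^\kappa\to\kappa^\kappa$ reduces $E^2_\lambda$ to $E^\kappa_\gamma$. Let $a$ be a function code with $f=f_a\restriction2^\kappa$, and let $j$ be a stage treating $\kappa$, $a$ and the parameter $(2,\lambda,\gamma)$. Let $B=\Delta_\gamma(f(G_j),f(\bar0))\in W_j$, and note that $\Delta_\lambda(G_j,\bar0)=S_\lambda\cap Y_j$.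

\emph{Suppose $B\notin I_{W_j}$.} Then $K_j=S_\lambda\cap Y_j$ is nonstationary, so $G_j\,E^2_\lambda\,\bar0$. The set $B\subseteq S_\gamma$ is disjoint from $K_j\subseteq S_\lambda$, and $\gamma\le\lambda_j=\lambda$. By Proposition~\ref{prop:preserve}, applied with $\gamma$ in place of $\lambda$, $B$ is stationary, so $f(G_j)$ and $f(\bar0)$ are not equivalent, a contradiction.

\emph{Suppose $B\in I_{W_j}$.} By Lemma~\ref{lem:doomed}, $f(G_j)\,E^\kappa_\gamma\,f(\bar0)$. By Lemmas~\ref{lem:Spos} and~\ref{lem:Cohen}, $S_\lambda\cap Y_j\notin I_{W_j}$, and $K_j=\emptyset$, so $S_\lambda\cap Y_j$ is stationary by Proposition~\ref{prop:preserve}. Thus $G_j$ and $\bar0$ are not equivalent, a contradiction.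

This proves (3) and completes the proof of Theorem~\ref{thm:main}.

\begin{thebibliography}{9}

\bibitem{AHKM}
David Asper\'o, Tapani Hyttinen, Vadim Kulikov, Miguel Moreno,
\emph{On large cardinals and generalized Baire spaces},
arXiv:1708.02814 (2017).

\end{thebibliography}
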